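\title{Exceptional poles of Rankin--Selberg integrals on $\mathrm{GL}_n(\mathbb{R})$: a proof of Chai's conjecture}

\begin{abstract}
For a pair $(\pi_1,\pi_2)$ of irreducible generic representations of $\mathrm{GL}_n(\mathbb{R})$ there are two notions of exceptional pole with level $m$. The first is analytic: the leading Laurent coefficient of the Rankin--Selberg integrals $I(s,W,W',\Phi)$ at a pole $s_0$ vanishes on Schwartz functions $\Phi$ that vanish to order $m+1$ at the origin, but not on all those that vanish to order $m$. The second is representation-theoretic: $\pi_1\widehat\otimes\pi_2\widehat\otimes\mathrm{Sym}^m(\mathbb{C}^n)$ carries a nonzero $|\det|^{-s_0}$-equivariant functional. We prove Chai's conjecture that the two notions coincide. The proof combines a multiplicity one statement for equivariant trilinear forms on $\pi_1\times\pi_2\times\mathcal{S}(\mathbb{R}^n)$ with the fact that the integrals with $\Phi$ supported away from the origin have no common zero. We also characterize exceptional poles by a jump in the order of the pole, and determine them for principal series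 whose exponents have nonintegral differences.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The integrals}
Let $G_n=\mathrm{GL}_n(\mathbb{R})$, let $N_n\subset G_n$ be the group of upper triangular unipotent matrices, and let $e_n=(0,\dots,0,1)\in\mathbb{R}^n$; elements of $\mathbb{R}^n$ are row vectors unless we say otherwise. Fix a nontrivial additive character $\psi$ of $\mathbb{R}$ and put $\psi(u)=\psi(\sum_i u_{i,i+1})$ for $u\in N_n$. A \emph{Casselman--Wallach representation} is a smooth admissible Fr\'echet representation of moderate growth and finite length. An irreducible one, $\pi$, is \emph{generic} if it has a nonzero continuous functional $\ell_\psi$ with $\ell_\psi(\pi(u)v)=\psi(u)\ell_\psi(v)$ for $u\in N_n$. The functions $W_v(g)=\ell_\psi(\pi(g)v)$ then form the Whittaker model $\mathcal{W}(\pi,\psi)$, on which $G_n$ acts by right translation. We give it the topology of $\pi$ and identify it with $\pi$; the evaluations $W\mapsto W(g)$ are continuous. Let $\mathrm{Irr}_{\mathrm{gen}}(G_n)$ be the set of irreducible generic Casselman--Wallach representations,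 and fix $\pi_1,\pi_2\in\mathrm{Irr}_{\mathrm{gen}}(G_n)$ once and for all.

Let $\mathcal{S}=\mathcal{S}(\mathbb{R}^n)$ be the Schwartz space with the action $(g\Phi)(x)=\Phi(xg)$. For $W\in\mathcal{W}(\pi_1,\psi)$, $W'\in\mathcal{W}(\pi_2,\psi^{-1})$ and $\Phi\in\mathcal{S}$, the Rankin--Selberg integral is
\[
I(s,W,W',\Phi)=\int_{N_n\backslash G_n}W(g)W'(g)\Phi(e_ng)\,|\det g|^s\,dg .
\]
Let $L(s)=L(s,\pi_1\times\pi_2)=L(s,\phi_1\otimes\phi_2)$, where $\phi_1,\phi_2$ are the Langlands parameters of $\pi_1,\pi_2$. It is a finite product of factors $\Gamma_{\mathbb{R}}(s+a)$ with $\Gamma_{\mathbb{R}}(s)=\pi^{-s/2}\Gamma(s/2)$; all we use of this description is that $L$ is meromorphic and has no zeros. The basic analytic fact is the following theorem of Jacquet \cite{Jac}.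
\begin{itemize}
\item[(J)] There is $c_0$ such that all $I(s,W,W',\Phi)$ converge absolutely for $\operatorname{Re}s>c_0$, and $I(s,W,W',\Phi)/L(s)$ continues to an entire function.
\end{itemize}
A change of variables gives
\begin{equation}\label{eq:equiv}
I(s,gW,gW',g\Phi)=|\det g|^{-s}I(s,W,W',\Phi)\qquad(g\in G_n).
\end{equation}

Fix $s_0\in\mathbb{C}$. The \emph{pole order} at $s_0$ of a meromorphic function $f\ne0$ is the integer $k$ for which $(s-s_0)^kf(s)$ has a finite nonzero value at $s_0$; so a finite nonzero value counts as order $0$ and a zero of order $k$ as order $-k$. The zero function has order $-\infty$. Let $d=d(s_0)$ be the maximal pole order at $s_0$ of $I(s,W,W',\Phi)$ over all data. By (J) it is at most the pole order of $L$, and we shall see that $d\ge0$. Whether or not $s_0$ is a pole, the \emph{leading form} $B_{s_0}(W,W',\Phi)$ is the coefficient of $(s-s_0)^{-d}$ in the Laurent expansion of $I(s,W,W',\Phi)$. It is a nonzero continuous trilinear form (Section~\ref{sec:cont}), and taking leading terms in \eqref{eq:equiv} shows that it lies in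
\[
H(s_0)=\operatorname{Hom}_{G_n}\big(\pi_1\widehat\otimes\pi_2\widehat\otimes\mathcal{S},\,|\det|^{-s_0}\big).
\]
Throughout, $\widehat\otimes$ is the completed projective tensor product and $\operatorname{Hom}$ spaces consist of continuous maps; thus $H(s_0)$ is the space of continuous trilinear forms $\lambda$ with $\lambda(gW,gW',g\Phi)=|\det g|^{-s_0}\lambda(W,W',\Phi)$.

\subsection{Two kinds of exceptional poles}
The group $G_n$ has two orbits on $\mathbb{R}^n$, the origin and its complement, and $\Phi$ enters the integral through the last row $e_ng$, which runs over the complement. One source of poles is therefore the region $e_ng\to0$, where $\Phi$ is governed by its Taylor expansion at $0$. To measure this, let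
\[
\mathcal{S}^m=\{\Phi\in\mathcal{S}:\partial^\alpha\Phi(0)=0\text{ for all }|\alpha|<m\},\qquad \mathcal{S}_\flat=C_c^\infty(\mathbb{R}^n\setminus0),
\]
so that $\mathcal{S}=\mathcal{S}^0\supset\mathcal{S}^1\supset\dots\supset\mathcal{S}_\flat$. Realize $\mathrm{Sym}^m=\mathrm{Sym}^m(\mathbb{C}^n)$ as the space of homogeneous polynomials of degree $m$ on $\mathbb{R}^n$ with $(gP)(x)=P(xg)$, and let $T_m\Phi\in\mathrm{Sym}^m$ be the component of degree $m$ of the Taylor expansion of $\Phi$ at $0$. The map $T_m$ is defined and continuous on \emph{all} of $\mathcal{S}$, and it is $G_n$-equivariant because $G_n$ acts linearly on $\mathbb{R}^n$. It vanishes on $\mathcal{S}^{m+1}$ and maps $\mathcal{S}^m$ onto $\mathrm{Sym}^m$, since $T_m(\theta P)=P$ when $\theta\in C_c^\infty(\mathbb{R}^n)$ equals $1$ near $0$. Hence $\mathcal{S}^m/\mathcal{S}^{m+1}\cong\mathrm{Sym}^m$.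

\begin{definition}\label{def:types}
Let $m\ge0$ be an integer and $s_0\in\mathbb{C}$.
\begin{itemize}
\item $s_0$ is an \emph{exceptional pole of type 1 with level $m$} for $(\pi_1,\pi_2)$ if $d(s_0)\ge1$ and $B_{s_0}$, in the third variable, vanishes on $\mathcal{S}^{m+1}$ but not identically on $\mathcal{S}^m$.
\item $s_0$ is an \emph{exceptional pole of type 2 with level $m$} for $(\pi_1,\pi_2)$ if
\[
\operatorname{Hom}_{G_n}\big(\pi_1\widehat\otimes\pi_2\widehat\otimes\mathrm{Sym}^m,\,|\det|^{-s_0}\big)\ne0 .
\]
\end{itemize}
\end{definition}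

Type 1 says that the leading term of the pole sees only a finite jet of $\Phi$ at the origin. Type 2 does not mention the integrals at all. Chai's conjecture, which we take from the paper of Jo, Nadimpalli and Yadav \cite{JNY}, asserts that for every $m\ge0$ a complex number $s_0$ is an exceptional pole of type 1 with level $m$ if and only if it is an exceptional pole of type 2 with level $m$.

That type 1 implies type 2 is formal, since $\mathcal{S}^m/\mathcal{S}^{m+1}\cong\mathrm{Sym}^m$. The converse asks for more. From an abstract functional one must conclude that concrete integrals have a pole at $s_0$, and that the leading term of this pole has no contribution from the open orbit. For example, if there is a nonzero continuous invariant pairing $\beta$ on $\pi_1\times\pi_2$, then $0$ is of type 2 with level $0$, and the conjecture predicts a pole at $s=0$ whose leading term is $\Phi(0)$ times a nonzero invariant pairing of $W$ and $W'$.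

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\pi_1,\pi_2\in\mathrm{Irr}_{\mathrm{gen}}(G_n)$, $m\ge0$ and $s_0\in\mathbb{C}$. Then $s_0$ is an exceptional pole of type 1 with level $m$ for $(\pi_1,\pi_2)$ if and only if it is an exceptional pole of type 2 with level $m$.
\end{theorem}

So we may speak of exceptional poles of level $m$ without naming the type. Let $d_\flat=d_\flat(s_0)$ be the maximal pole order at $s_0$ of $I(s,W,W',\Phi)$ over data with $\Phi\in\mathcal{S}_\flat$, and define $c\in\mathbb{C}$ by $\omega_{\pi_1}\omega_{\pi_2}(t)=t^c$ for $t>0$, where $\omega_\pi$ is the central character of $\pi$.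

\begin{theorem}\label{thm:order}
For every $s_0\in\mathbb{C}$ one has $d_\flat\ge0$ and $d\in\{d_\flat,d_\flat+1\}$. The following are equivalent:
\begin{itemize}
\item[(i)] $s_0$ is exceptional of type 1 for some level;
\item[(ii)] $s_0$ is exceptional of type 2 for some level;
\item[(iii)] $d=d_\flat+1$;
\item[(iv)] $B_{s_0}$ vanishes on $\mathcal{S}_\flat$.
\end{itemize}
In this case the level is unique, $m=-c-ns_0$; the space $\operatorname{Hom}_{G_n}(\pi_1\widehat\otimes\pi_2\widehat\otimes\mathrm{Sym}^m,|\det|^{-s_0})$ has dimension $1$; and $B_{s_0}(W,W',\Phi)=\lambda(W,W',T_m\Phi)$ for a generator $\lambda$ of that space.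
\end{theorem}

In the next statement $\mathrm{Ind}$ is normalized smooth parabolic induction from block upper triangular subgroups, $x^k$ is the character $x\mapsto x^k$ of $\mathbb{R}^\times$, and infinitesimal characters are multisets of $n$ complex numbers, normalized as in Section~\ref{sec:structure}.

\begin{corollary}\label{cor:ps}
\begin{itemize}
\item[(a)] Let $\{a_i\}$, $\{b_i\}$ be the infinitesimal characters of $\pi_1,\pi_2$. If $s_0$ is exceptional of level $m$, there are integers $m_i\ge0$ with $\sum m_i=m$ and a permutation $w$ with $a_i+b_{w(i)}+s_0=-m_i$ for all $i$.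
\item[(b)] Suppose $\pi_1=\mathrm{Ind}(\chi_1\otimes\dots\otimes\chi_n)$ with $\chi_i=\mathrm{sgn}^{\epsilon_i}|\cdot|^{a_i}$ and $a_i-a_j\notin\mathbb{Z}$ for $i\ne j$. Then $s_0$ is exceptional of level $m$ if and only if $\pi_2\cong\mathrm{Ind}\big(\bigotimes_i\chi_i^{-1}x^{-m_i}|x|^{-s_0}\big)$ for some integers $m_i\ge0$ with $\sum m_i=m$.
\end{itemize}
\end{corollary}

Section~\ref{sec:gl1} works out the case $n=1$ and isolates the two properties that drive the proof: $\dim H(s_0)\le1$ and $d_\flat\ge0$. After preliminaries on continuity, Section~\ref{sec:reduction} deduces Theorem~\ref{thm:main} from these two properties, which are proved in Sections~\ref{sec:nonvan} and~\ref{sec:mult}. Sections~\ref{sec:order} and~\ref{sec:ps} prove Theorem~\ref{thm:order} and Corollary~\ref{cor:ps}.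

\section{The case $n=1$}\label{sec:gl1}

Let $n=1$. Then $N_1$ is trivial, $\pi_1$ and $\pi_2$ are characters of $\mathbb{R}^\times$, and up to scalars $W W'=\chi:=\pi_1\pi_2=\mathrm{sgn}^\epsilon|\cdot|^c$. With $d^\times x=dx/|x|$,
\[
I(s,\Phi)=\int_{\mathbb{R}^\times}\chi(x)|x|^s\Phi(x)\,d^\times x=\int_0^\infty x^{c+s}\big(\Phi(x)+(-1)^\epsilon\Phi(-x)\big)\,d^\times x .
\]
The part over $[1,\infty)$ is entire. On $[0,1]$ we insert the Taylor expansion of $\Phi$ and use $\int_0^1x^{c+s+k}\,d^\times x=(c+s+k)^{-1}$. For every $j$ this gives
\[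
I(s,\Phi)=\sum_{\substack{0\le k<j\\ k\equiv\epsilon\ (2)}}\frac{2\,\Phi^{(k)}(0)}{k!}\,\frac{1}{c+s+k}+\big(\text{holomorphic for }\operatorname{Re}(c+s)>-j\big).
\]
The poles are simple, lie at $s_0=-c-m$ with $m\ge0$, $m\equiv\epsilon\pmod 2$, and have leading form $2\Phi^{(m)}(0)/m!$; each is of type 1 with level $m$. On the other side, $g\in\mathbb{R}^\times$ acts on $\mathrm{Sym}^m$ by $g^m$, so type 2 with level $m$ means $\chi(g)g^m=|g|^{-s_0}$, which is the same condition. This proves Theorem~\ref{thm:main} for $n=1$, but by an explicit expansion of the integrand. Here is a second argument for the implication from type 2 to type 1 that does not expand anything; it is the one that generalizes.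

\emph{Nonvanishing.} If $\Phi\ge0$ is a nonzero bump function supported close to $x=1$, then $\Phi\in\mathcal{S}_\flat$, and $I(s,\Phi)$ is entire and nonzero at $s_0$. So $d_\flat\ge0$.

\emph{Multiplicity one.} The space $H(s_0)$ consists of the tempered distributions $D$ with $D(\Phi(\cdot\,g))=\chi(g)^{-1}|g|^{-s_0}D(\Phi)$. Each orbit contributes at most one dimension. On $\mathcal{S}_\flat$ such a $D$ equals $a\int\chi(x)|x|^{s_0}\Phi(x)\,d^\times x$ for a constant $a$, by uniqueness of Haar measure. If $a=0$, then $D$ is a combination of the functionals $\Phi\mapsto\Phi^{(k)}(0)$, which transform by the distinct characters $g^k$; so $D$ is a multiple of $\Phi^{(m)}(0)$ when $s_0$ is of type 2 with level $m$, and $D=0$ when $s_0$ is not of type 2. The point is that the two contributions exclude each other. Let $s_0$ be of type 2 with level $m$, so that $\chi(x)|x|^{s_0}=x^{-m}$ and $D(\Phi(\cdot\,g))=g^mD(\Phi)$. Differentiating at $g=1$ gives $D(x\Phi'-m\Phi)=0$. Take $\Phi=x^m\theta$ with $\theta\in C_c^\infty(\mathbb{R})$ equal to $1$ near $0$. Then $x\Phi'-m\Phi=x^{m+1}\theta'$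 lies in $\mathcal{S}_\flat$, and
\[
0=D(x^{m+1}\theta')=a\int_{\mathbb{R}}\mathrm{sgn}(x)\,\theta'(x)\,dx=-2a .
\]
Hence $a=0$, and $\dim H(s_0)\le1$ in all cases.

\emph{Conclusion.} Let $s_0$ be of type 2 with level $m$. The leading form $B_{s_0}$ and the functional $\Phi^{(m)}(0)$ are nonzero elements of a space of dimension at most one, so they are proportional. In particular $B_{s_0}$ vanishes on $\mathcal{S}_\flat$, which forces $d>d_\flat\ge0$. So the pole exists, and it has the right leading term.

For $n\ge2$ neither property can be seen by hand, because the Whittaker functions are not explicit and the forms depend on vectors in infinite-dimensional spaces.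

\section{Continuity of the integrals}\label{sec:cont}

For $g\in G_k$ let $|g|$ be the Euclidean norm of the matrix $g$ and $\langle g\rangle=1+|g|+|\det g|^{-1}$. For a Fr\'echet space $V$ let $\mathcal{S}(\mathbb{R}^n;V)$ be the space of smooth $\Psi:\mathbb{R}^n\to V$ for which all seminorms $\sup_x(1+|x|)^Mp(\partial^\alpha\Psi(x))$ are finite, $p$ running over the continuous seminorms of $V$. We use two standard facts.
\begin{itemize}
\item[(MG)] (Moderate growth.) For each continuous seminorm $p$ on a Casselman--Wallach representation $\pi$ of $G_k$ there are a continuous seminorm $p'$ and an integer $N$ with $p(\pi(g)v)\le\langle g\rangle^Np'(v)$.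
\item[(N)] (Grothendieck.) For $V$ Fr\'echet, $v\otimes\Phi\mapsto\Phi(\cdot)v$ extends to an isomorphism $V\widehat\otimes\mathcal{S}\cong\mathcal{S}(\mathbb{R}^n;V)$. Thus $V\otimes\mathcal{S}$ is dense in $\mathcal{S}(\mathbb{R}^n;V)$, and a continuous bilinear map from $V\times\mathcal{S}$ to a Fr\'echet space extends to a continuous linear map on $\mathcal{S}(\mathbb{R}^n;V)$.
\end{itemize}
Fact (J) is a statement about one triple $(W,W',\Phi)$ at a time. Because the half-plane of convergence and the denominator $L$ do not depend on the triple, the closed graph theorem upgrades it to continuity. Let $\mathcal{O}(\mathbb{C})$ be the Fr\'echet space of entire functions with locally uniform convergence.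

\begin{lemma}\label{lem:cont}
\begin{itemize}
\item[(a)] For $\operatorname{Re}s>c_0$, the trilinear map sending $(W,W',\Phi)$ to the function $W(g)W'(g)\Phi(e_ng)|\det g|^s$ in $L^1(N_n\backslash G_n)$ is jointly continuous.
\item[(b)] The trilinear map $(W,W',\Phi)\mapsto I(\cdot,W,W',\Phi)/L\in\mathcal{O}(\mathbb{C})$ is jointly continuous.
\end{itemize}
\end{lemma}

\begin{proof}
A separately continuous multilinear map on Fr\'echet spaces is jointly continuous, so it suffices to fix two variables and show that the resulting linear map has closed graph. Let the third variable run through a convergent sequence, and let $f_j$ and $f$ be the integrands attached to its terms and to its limit. Convergence in $\mathcal{W}(\pi_1,\psi)$, $\mathcal{W}(\pi_2,\psi^{-1})$ or $\mathcal{S}$ implies pointwise convergence, so $f_j\to f$ pointwise.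

(a) If $f_j\to F$ in $L^1$, a subsequence converges to $F$ almost everywhere, so $F=f$.

(b) Let $I_j,I$ be the corresponding integrals and suppose $I_j/L\to F$ in $\mathcal{O}(\mathbb{C})$. By (a), $I_j(s)\to I(s)$ for $\operatorname{Re}s>c_0$, so $F=I/L$ on this half-plane and hence everywhere.
\end{proof}

We draw two consequences. First, every Laurent coefficient at $s_0$ of $I=L\cdot(I/L)$ is the integral of $I/L$ against a fixed function over a small circle around $s_0$, and so is a continuous trilinear form in $(W,W',\Phi)$. This applies to $B_{s_0}$.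

Second, we may let the Whittaker function depend on the last row. Fix $W'$. By Lemma~\ref{lem:cont}(b) and (N), the map $(W,\Phi)\mapsto I(\cdot,W,W',\Phi)/L$ extends to a continuous linear map $\Psi\mapsto I(\cdot,\Psi,W')/L$ from $\mathcal{S}(\mathbb{R}^n;\pi_1)$ to $\mathcal{O}(\mathbb{C})$, and for $\operatorname{Re}s>c_0$,
\begin{equation}\label{eq:vector}
I(s,\Psi,W')=\int_{N_n\backslash G_n}W_{\Psi(e_ng)}(g)\,W'(g)\,|\det g|^s\,dg .
\end{equation}
Indeed, \eqref{eq:vector} holds for $\Psi\in\pi_1\otimes\mathcal{S}$. If $\Psi_j\to\Psi$ with $\Psi_j\in\pi_1\otimes\mathcal{S}$, the integrands for $\Psi_j$ converge in $L^1$ by Lemma~\ref{lem:cont}(a) and (N), and they converge pointwise to the integrand for $\Psi$ because $\Psi\mapsto W_{\Psi(e_ng)}(g)$ is continuous for each $g$.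

\section{Reduction to two propositions}\label{sec:reduction}

\begin{proposition}[Nonvanishing away from the origin]\label{prop:nonvan}
For every $s_0\in\mathbb{C}$ one has $d_\flat(s_0)\ge0$.
\end{proposition}

\begin{proposition}[Multiplicity one]\label{prop:mult}
For every $s_0\in\mathbb{C}$ one has $\dim H(s_0)\le1$.
\end{proposition}

Since $d\ge d_\flat$, Proposition~\ref{prop:nonvan} shows that $d$ is an integer $\ge0$, so $B_{s_0}$ is defined and is a nonzero element of $H(s_0)$ for every $s_0$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]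
Let $s_0$ be of type 1 with level $m$. The restriction of $B_{s_0}$ to $\Phi\in\mathcal{S}^m$ is nonzero and factors through $\mathcal{S}^m/\mathcal{S}^{m+1}\cong\mathrm{Sym}^m$. The resulting form on $\pi_1\times\pi_2\times\mathrm{Sym}^m$ is equivariant, and it is continuous because it is given by $(W,W',P)\mapsto B_{s_0}(W,W',\theta P)$ with $\theta\in C_c^\infty(\mathbb{R}^n)$ equal to $1$ near $0$. So $s_0$ is of type 2 with level $m$.

Conversely, let $\lambda\ne0$ be in $\operatorname{Hom}_{G_n}(\pi_1\widehat\otimes\pi_2\widehat\otimes\mathrm{Sym}^m,|\det|^{-s_0})$. Because $T_m$ is equivariant on all of $\mathcal{S}$, and not only on $\mathcal{S}^m$, the form $\tilde\lambda(W,W',\Phi)=\lambda(W,W',T_m\Phi)$ lies in $H(s_0)$. It vanishes for $\Phi\in\mathcal{S}^{m+1}$, and not for all $\Phi\in\mathcal{S}^m$ since $T_m(\mathcal{S}^m)=\mathrm{Sym}^m$. By Proposition~\ref{prop:mult}, $B_{s_0}=a\tilde\lambda$ with $a\ne0$, so $B_{s_0}$ vanishes on $\mathcal{S}^{m+1}$ and not on $\mathcal{S}^m$. It remains to see that $s_0$ is a pole. As $\mathcal{S}_\flat\subset\mathcal{S}^{m+1}$, the coefficient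 of $(s-s_0)^{-d}$ in $I(s,W,W',\Phi)$ is zero for all $\Phi\in\mathcal{S}_\flat$, that is, $d_\flat<d$. By Proposition~\ref{prop:nonvan}, $d\ge d_\flat+1\ge1$.
\end{proof}

The two propositions have separate roles. Multiplicity one fixes the shape of the leading form and yields only the relative statement $d>d_\flat$, which by itself would allow $d=0$. Nonvanishing turns it into the existence of a pole.

\section{Nonvanishing away from the origin}\label{sec:nonvan}

For $n=1$ a bump function $\Phi$ made the integrand compactly supported. For $n\ge2$ the function $\Phi(e_ng)$ confines only the last row of $g$, and $W$ cannot have compact support modulo $N_n$ since the center acts on it by a character. We use the freedom in \eqref{eq:vector} instead, and construct $\Psi$, supported away from $0$, for which $g\mapsto W_{\Psi(e_ng)}(g)$ is a prescribed bump function modulo $N_n$.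

\subsection{Smoothing kernels}
Let $\mathcal{S}(\mathbb{R}^k\times G_k)$ be the space of smooth functions $\xi(x,g)$ all of whose partial derivatives in $x$ and in the entries of $g$ are $O\big((|x|+\langle g\rangle)^{-N}\big)$ for all $N$. The only general way to produce new vectors from a vector $v\in\pi_1$ is to average its translates, so for $\xi\in\mathcal{S}(\mathbb{R}^n\times G_n)$ with compact support $C$ in the variable $x$ we put
\[
\Psi(x)=\int_{G_n}\xi(x,y)\,\pi_1(y)v\,dy .
\]
Haar measure is $|\det y|^{-n}\prod dy_{ij}$ and $|\det y|^{-n}\le\langle y\rangle^n$, so $\langle y\rangle^{-N}$ is integrable for $N>n^2+n$. The $x$-derivatives of $\xi(x,y)$ are $O(\langle y\rangle^{-N})$ for all $N$, uniformly in $x$. By (MG) the integral converges in $\pi_1$ and may be differentiated under the integral sign, so $\Psi\in C_c^\infty(\mathbb{R}^n;\pi_1)$ with support in $C$. Evaluation at $g$ is continuous on $\mathcal{W}(\pi_1,\psi)$, so it commutes with the integral, and the resulting scalar integral converges absolutely by (MG). Substituting $y\mapsto g^{-1}y$ and integrating first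 over $N_n$, we get
\begin{equation}\label{eq:kernel}
W_{\Psi(e_ng)}(g)=\int_{G_n}\xi(e_ng,y)W_v(gy)\,dy=\int_{N_n\backslash G_n}\Big[\int_{N_n}\xi(e_ng,g^{-1}uy)\psi(u)\,du\Big]W_v(y)\,dy .
\end{equation}
If the kernel in brackets is a product $\varphi(g)\eta(y)$, then the left side equals $\varphi(g)\int\eta W_v$, and all dependence on $\pi_1$ is reduced to one constant. So we need $\xi$ whose kernel is a product of two bump functions.

\subsection{Kernels of product form}
We regard $G_{k-1}\subset G_k$ via $r\mapsto\mathrm{diag}(r,1)$. Let $P_k\subset G_k$ be the subgroup of matrices with last row $e_k$. Its elements are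
\[
u_b\,r=\begin{pmatrix}r&b\\0&1\end{pmatrix},\qquad u_b=\begin{pmatrix}1&b\\0&1\end{pmatrix},\quad r\in G_{k-1},\quad b\in\mathbb{R}^{k-1}\text{ a column},
\]
and in the coordinates $(b,r)$ we put $\mathcal{S}(P_k)=\mathcal{S}(\mathbb{R}^{k-1}\times G_{k-1})$. Let $D_k=\{x\in\mathbb{R}^k:x_k>0\}$, and for $x\in D_k$ let $\sigma_k(x)$ be the identity matrix with its last row replaced by $x$. Then $e_k\sigma_k(x)=x$ and $\det\sigma_k(x)=x_k$, so $g\,\sigma_k(e_kg)^{-1}\in P_k$ whenever $e_kg\in D_k$.

Let $\mathcal{L}_k$ be the group of lower triangular matrices with positive diagonal. The multiplication map $N_k\times\mathcal{L}_k\to G_k$ is a diffeomorphism onto an open set, so $\mathcal{L}_k$ is a chart on $N_k\backslash G_k$ around the identity coset. An element $\ell\in\mathcal{L}_k$ is given by its rows $x^1,\dots,x^k$ with $x^j\in D_j$ (padded by zeros), and $\ell=\ell'\sigma_k(x^k)$, where $\ell'\in\mathcal{L}_{k-1}$ has rows $x^1,\dots,x^{k-1}$. Given $\alpha_j,\beta_j\in C_c^\infty(D_j)$ for $1\le j\le k$, define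
\begin{equation}\label{eq:product}
\varphi(u\ell)=\psi(u)\prod_{j\le k}\alpha_j(x^j),\qquad\eta(u\ell)=\psi(u)^{-1}\prod_{j\le k}\beta_j(x^j)\qquad(u\in N_k,\ \ell\in\mathcal{L}_k),
\end{equation}
and $\varphi=\eta=0$ outside $N_k\mathcal{L}_k$. The supports lie in sets $N_kC$ with $C\subset\mathcal{L}_k$ compact, and these are closed in $G_k$. Hence $\varphi$ and $\eta$ are smooth on $G_k$, with compact support modulo $N_k$.

\begin{lemma}\label{lem:kernel}
For $\varphi,\eta$ as in \eqref{eq:product} there is $\xi\in\mathcal{S}(\mathbb{R}^k\times G_k)$, vanishing for $x\notin\operatorname{supp}\alpha_k$, with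
\begin{equation}\label{eq:rankone}
\int_{N_k}\xi(e_kg,g^{-1}uy)\,\psi(u)\,du=\varphi(g)\,\eta(y)\qquad(g,y\in G_k).
\end{equation}
\end{lemma}

The mechanism is as follows. At the point $(x,\gamma)=(e_kg,g^{-1}uy)$ the function $\xi$ has access to the last rows $x=e_kg$ and $x\gamma=e_ky$ of $g$ and $y$, so the factors $\alpha_k$ and $\beta_k$ can be imposed directly. What remains is a function on $P_k$, and the integral over the last column of $u$ against $\psi$ is a Fourier transform evaluated at the next row of $g$. Fourier inversion lets us prescribe the result, and the problem reappears with $k-1$ in place of $k$.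

\begin{proof}
We use induction on $k$. For $k=1$ take $\xi(x,\gamma)=\alpha_1(x)\beta_1(x\gamma)$. It has compact support in $\mathbb{R}\times\mathbb{R}^\times$, and $\xi(g,g^{-1}y)=\alpha_1(g)\beta_1(y)$.

Let $k\ge2$, and let $\varphi_{k-1},\eta_{k-1}$ be the functions on $G_{k-1}$ built from $(\alpha_j)_{j<k}$ and $(\beta_j)_{j<k}$. Since $\det(u\ell)=\prod_jx^j_j$, the function $|\det|^{-1}\varphi_{k-1}$ has the same form, with $\alpha_j(x^j)/x^j_j$ in place of $\alpha_j(x^j)$; this factor will absorb a Jacobian. By induction there is $\xi'\in\mathcal{S}(\mathbb{R}^{k-1}\times G_{k-1})$ satisfying \eqref{eq:rankone} for the pair $(|\det|^{-1}\varphi_{k-1},\eta_{k-1})$. The Fourier transform in the first variable, and its inverse, preserve $\mathcal{S}(\mathbb{R}^{k-1}\times G_{k-1})$: they commute with derivatives in $r$ and with multiplication by $\langle r\rangle^N$, and they exchange derivatives and polynomials in the first variable. So there is $\zeta\in\mathcal{S}(P_k)$ with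
\begin{equation}\label{eq:fourier}
\int_{\mathbb{R}^{k-1}}\psi(zb)\,\zeta(u_br)\,db=\xi'(z,r)\qquad(z\in\mathbb{R}^{k-1},\ r\in G_{k-1}).
\end{equation}
For $x\in D_k$ and $x\gamma\in D_k$ put
\[
\xi(x,\gamma)=\alpha_k(x)\,\beta_k(x\gamma)\,\zeta(q),\qquad q=\sigma_k(x)\,\gamma\,\sigma_k(x\gamma)^{-1},
\]
and put $\xi=0$ elsewhere. Here $q\in P_k$, since $e_kq=x\gamma\,\sigma_k(x\gamma)^{-1}=e_k$.

\emph{The function $\xi$ lies in $\mathcal{S}(\mathbb{R}^k\times G_k)$.} The matrix $q$ is smooth in $(x,\gamma)$ on the open set $\{x\in D_k,\ x\gamma\in D_k\}$, which contains the closed set $Z=\{x\in\operatorname{supp}\alpha_k,\ x\gamma\in\operatorname{supp}\beta_k\}$, and $\xi$ vanishes off $Z$. So $\xi$ is smooth. On $Z$ the vectors $x$ and $x\gamma$ stay in compact subsets of $D_k$, so $\sigma_k(x)^{\pm1}$, $\sigma_k(x\gamma)^{\pm1}$ and their derivatives with respect to $x$, resp.\ $x\gamma$, are bounded. By the chain rule every partial derivative of $\xi$ is a finite sum of products of a bounded function, a polynomial in the entries of $\gamma$, and a partial derivative of $\zeta$ evaluated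 at $q$. From $\gamma=\sigma_k(x)^{-1}q\,\sigma_k(x\gamma)$ and $\det q=x_k\det\gamma/(x\gamma)_k$ we get $|x|+\langle\gamma\rangle\le C\langle q\rangle$ on $Z$. If $q=u_br$, then $\det q=\det r$ and $|q|\le1+|b|+|r|$, so $\langle q\rangle\le 2(|b|+\langle r\rangle)$. The decay of $\zeta$ and its derivatives now gives the required bounds.

\emph{Verification of \eqref{eq:rankone}.} Fix $g,y$. The integral converges absolutely, since $|u|\le|g|\,|g^{-1}uy|\,|y^{-1}|$ shows that the integrand is rapidly decreasing in $u$. Put $x=e_kg$ and $x'=e_ky$; then $x\cdot g^{-1}uy=e_kuy=x'$. If $x\notin\operatorname{supp}\alpha_k$ or $x'\notin\operatorname{supp}\beta_k$, the left side vanishes, and so does the right side, because the last row of $u\ell$ is that of $\ell$. Otherwise $x,x'\in D_k$, and $g\sigma_k(x)^{-1}$ and $y\sigma_k(x')^{-1}$ lie in $P_k\subset N_kG_{k-1}$. For $u_0\in N_k$, both sides of \eqref{eq:rankone} are multiplied by $\psi(u_0)$ under $g\mapsto u_0g$ (substitute $u\mapsto u_0u$) and by $\psi(u_0)^{-1}$ under $y\mapsto u_0y$ (substitute $u\mapsto uu_0^{-1}$). So we may assume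 $g=h\sigma_k(x)$ and $y=h'\sigma_k(x')$ with $h,h'\in G_{k-1}$.

We claim $\varphi(g)=\alpha_k(x)\varphi_{k-1}(h)$. If $g=u\ell$ with $\ell=\ell'\sigma_k(x^k)$, then $x^k=x$ and $h=u\ell'$, so $u\in N_k\cap G_{k-1}=N_{k-1}$. Conversely $h=u\ell'$ with $u\in N_{k-1}$, $\ell'\in\mathcal{L}_{k-1}$ gives $g=u\,\ell'\sigma_k(x)$. So $g\in N_k\mathcal{L}_k$ if and only if $h\in N_{k-1}\mathcal{L}_{k-1}$, and the claim follows from \eqref{eq:product}. The same argument applied to $y$ gives $\eta(y)=\beta_k(x')\eta_{k-1}(h')$.

On the left side, $q=\sigma_k(x)g^{-1}uy\,\sigma_k(x')^{-1}=h^{-1}uh'$, so $\xi(x,g^{-1}uy)=\alpha_k(x)\beta_k(x')\zeta(h^{-1}uh')$. Write $u=u_bu'$ with $u'\in N_{k-1}$. Then $du=db\,du'$, $\psi(u)=\psi(e_{k-1}b)\psi(u')$, and $h^{-1}uh'=u_{h^{-1}b}\,h^{-1}u'h'$. Substituting $b=hb_1$ and using \eqref{eq:fourier} with $z=e_{k-1}h$, and then the induction hypothesis,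
\begin{align*}
\int_{N_k}\zeta(h^{-1}uh')\psi(u)\,du&=|\det h|\int_{N_{k-1}}\psi(u')\int_{\mathbb{R}^{k-1}}\psi(e_{k-1}hb_1)\,\zeta(u_{b_1}h^{-1}u'h')\,db_1\,du'\\
&=|\det h|\int_{N_{k-1}}\xi'(e_{k-1}h,h^{-1}u'h')\psi(u')\,du'=\varphi_{k-1}(h)\,\eta_{k-1}(h').
\end{align*}
Multiplying by $\alpha_k(x)\beta_k(x')$ gives \eqref{eq:rankone}.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:nonvan}}
Choose $W=W_v$ and $W'$ with $W(1)\ne0$ and $W'(1)\ne0$, which is possible by translating nonzero functions. In the chart $\mathcal{L}_n\cong\prod_jD_j$ the invariant measure on $N_n\backslash G_n$ is $\kappa(\ell)\,d\ell$ with $\kappa$ smooth and positive, so for $\varphi,\eta$ as in \eqref{eq:product} with $k=n$,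
\[
\int_{N_n\backslash G_n}\eta W=\int\prod_j\beta_j(x^j)\,W(\ell)\,\kappa(\ell)\,d\ell,\qquad\int_{N_n\backslash G_n}\varphi W'|\det|^{s_0}=\int\prod_j\alpha_j(x^j)\,W'(\ell)|\det\ell|^{s_0}\kappa(\ell)\,d\ell .
\]
Take for $\alpha_j,\beta_j$ nonnegative bump functions, positive at $e_j$ and supported so close to $e_j$ that on the supports of the integrands $W$ and $W'|\det|^{s_0}$ differ from their values at $1$ by less than half the modulus of these values. Then both integrals are nonzero. Scale $\beta_n$ so that $\int\eta W=1$. Let $\xi$ be given by Lemma~\ref{lem:kernel} and let $\Psi$ be the function attached to $\xi$ and $v$. Then $\operatorname{supp}\Psi\subset\operatorname{supp}\alpha_n$ is a compact subset of $\mathbb{R}^n\setminus0$, and $W_{\Psi(e_ng)}(g)=\varphi(g)$ by \eqref{eq:kernel} and \eqref{eq:rankone}. By \eqref{eq:vector},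
\[
I(s,\Psi,W')=\int_{N_n\backslash G_n}\varphi W'|\det|^s ,
\]
which is entire, because $\varphi$ has compact support modulo $N_n$, and nonzero at $s_0$.

It remains to pass from $\Psi$ to pure tensors. Suppose $d_\flat<0$, so that $I(\cdot,W_1,W',\Phi_1)$ is holomorphic and zero at $s_0$ for all $W_1$ and all $\Phi_1\in\mathcal{S}_\flat$. By (N) there are $\Psi_j\in\pi_1\otimes\mathcal{S}$ with $\Psi_j\to\Psi$. Let $\theta\in\mathcal{S}_\flat$ equal $1$ on $\operatorname{supp}\Psi$. Then $\theta\Psi_j\in\pi_1\otimes\mathcal{S}_\flat$ and $\theta\Psi_j\to\theta\Psi=\Psi$. Let $d_L\ge0$ be the pole order of $L$ at $s_0$. Each entire function $I(\cdot,\theta\Psi_j,W')/L$ vanishes at $s_0$ to order at least $d_L+1$. This condition is closed in $\mathcal{O}(\mathbb{C})$, so it holds for $I(\cdot,\Psi,W')/L$, and therefore $I(s_0,\Psi,W')=0$. This is a contradiction. \qed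

\section{Multiplicity one}\label{sec:mult}

The source of uniqueness is the following theorem \cite{AG,SZ}.
\begin{itemize}
\item[(MO)] For irreducible Casselman--Wallach representations $\tau$ of $G_{n+1}$ and $\pi$ of $G_n$, one has $\dim\operatorname{Hom}_{G_n}(\tau\widehat\otimes\pi,\mathbb{C})\le1$, where $G_n\subset G_{n+1}$ via $g\mapsto\mathrm{diag}(g,1)$.
\end{itemize}
To apply it, we note that $\pi_2\widehat\otimes\mathcal{S}=\mathcal{S}(\mathbb{R}^n;\pi_2)$ looks like the restriction to $G_n$ of a representation of $G_{n+1}$ induced from $\pi_2$ and a character $|\cdot|^\nu$, seen on the open cell. Two things are needed: the induced representation must be irreducible, and forms on Schwartz functions must extend to it. The parameter $\nu$ is free, and we shall choose it to meet both needs.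

\subsection{Structure theory}\label{sec:structure}
Let $\mathfrak{Z}$ be the center of the enveloping algebra of $\mathfrak{gl}_k(\mathbb{C})$. It is a polynomial algebra, its characters are parametrized by multisets of $k$ complex numbers, and it acts on an irreducible Casselman--Wallach representation of $G_k$ by such a character, the \emph{infinitesimal character}. The normalization is that $\mathrm{sgn}^\epsilon|\cdot|^t$ has infinitesimal character $\{t\}$ and that the infinitesimal character of $\mathrm{Ind}(\delta_1\otimes\dots\otimes\delta_k)$, and of all its constituents, is the union of those of the $\delta_i$. Twisting by $|\det|^s$ adds $s$ to each entry. A representation is \emph{essentially} square-integrable, resp.\ tempered, if it has the form $|\det|^x\otimes\rho^0$ with $x$ real and $\rho^0$ unitary and square-integrable modulo the center, resp.\ tempered; $x$ is its \emph{exponent}. We use the following facts.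
\begin{itemize}
\item[(D)] Irreducible essentially square-integrable representations of $G_k$ exist only for $k\le2$. For $k=1$ they are the characters, with infinitesimal character $\{t\}$; for $k=2$ they have infinitesimal character $\{t+\frac l2,t-\frac l2\}$ with an integer $l\ge1$. In both cases the exponent is $\operatorname{Re}t$. The irreducible tempered representations of $G_k$ are the constituents of the representations induced from such representations of exponent $0$.
\item[(V)] (Vogan \cite{Vog}.) Every $\pi\in\mathrm{Irr}_{\mathrm{gen}}(G_n)$ is a full induced representation $\mathrm{Ind}(\delta_1\otimes\dots\otimes\delta_k)$ with $\delta_i$ essentially square-integrable representations of $G_1$ or $G_2$.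
\item[(P)] Permuting the inducing factors does not change the composition factors, with multiplicity, of an induced representation.
\item[(L)] (Langlands classification \cite{BW}.) Let $\rho_i$ $(1\le i\le r)$ be irreducible essentially tempered representations of $G_{n_i}$ with exponents $x_1>\dots>x_r$. The \emph{standard module} $\mathcal{M}=\mathrm{Ind}(\rho_1\otimes\dots\otimes\rho_r)$ has a unique irreducible quotient $J$. It is isomorphic to the unique irreducible submodule of $\mathrm{Ind}(\rho_r\otimes\dots\otimes\rho_1)$ and occurs in $\mathcal{M}$ with multiplicity one. Every irreducible representation is such a $J$ for unique data. The \emph{exponent vector} of $J$ is the list of the $x_i$, each repeated $n_i$ times, in decreasing order. If $J'\not\cong J$ is a constituent of $\mathcal{M}$, its exponent vector is strictly smaller than that of $J$, where $y\le x$ means that $x-y$ is a nonnegative combination of positive roots.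
\end{itemize}
Facts (L) and (D) combine into a tool for proving irreducibility. Any irreducible $J'$ is a constituent of some $\mathrm{Ind}(\delta'_1\otimes\dots\otimes\delta'_k)$ as in (D), such that its exponent vector consists of the exponents of the $\delta'_i$, those of $G_2$-factors being counted twice. Therefore:
\begin{itemize}
\item[(E)] The exponent vector of an irreducible $J'$ arises from its infinitesimal character by grouping the entries into singletons and pairs with nonzero integral difference, replacing both entries of each pair by their mean, taking real parts, and ordering. If no vector that arises in this way from the infinitesimal character of a standard module $\mathcal{M}$ is strictly smaller than the exponent vector of its quotient $J$, then $\mathcal{M}=J$ is irreducible.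
\end{itemize}

\subsection{Irreducibility of the induced representation}

\begin{lemma}\label{lem:irred}
If $\pi\in\mathrm{Irr}_{\mathrm{gen}}(G_n)$, then for all $\nu$ with $\operatorname{Re}\nu\ll0$ outside a countable set, $\mathrm{Ind}(\pi\otimes|\cdot|^\nu)$ is an irreducible representation of $G_{n+1}$.
\end{lemma}

\begin{proof}
Write $\pi=\mathrm{Ind}(\delta_1\otimes\dots\otimes\delta_k)$ as in (V), with parameters $t_i,l_i$ as in (D) and $l_i=0$ for characters. By (P) and the irreducibility of $\pi$, every ordering of the $\delta_i$ induces a representation isomorphic to $\pi$. Order them by decreasing exponent and group those of equal exponent. This gives $\pi=\mathrm{Ind}(\rho_1\otimes\dots\otimes\rho_r)$, where each $\rho_i$ is irreducible because $\pi$ is, essentially tempered by (D), and the exponents strictly decrease. Also $\pi\cong\mathrm{Ind}(\rho_r\otimes\dots\otimes\rho_1)$. Let $\chi=|\cdot|^\nu$ with $\operatorname{Re}\nu<\operatorname{Re}t_i-\frac{l_i}2$ and $\nu-t_i\notin\frac12\mathbb{Z}$ for all $i$.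

\emph{One factor.} We show that the standard module $\mathrm{Ind}(\delta_i\otimes\chi)$ is irreducible, using (E). Write $t=t_i$, $l=l_i$. Since $\nu-t\notin\frac12\mathbb{Z}$, the entry $\nu$ of the infinitesimal character has nonintegral difference with the other entries, so it is a singleton in every grouping. If $\delta_i$ is a character, the only vector that arises is $(\operatorname{Re}t,\operatorname{Re}\nu)$, the exponent vector of $J$. If $\delta_i$ is a representation of $G_2$, then $J$ has exponent vector $x=(\operatorname{Re}t,\operatorname{Re}t,\operatorname{Re}\nu)$, and the vectors that arise are $x$ and $y=(\operatorname{Re}t+\frac l2,\operatorname{Re}t-\frac l2,\operatorname{Re}\nu)$. A nonnegative combination of positive roots has nonnegative first coordinate, while $x-y$ has first coordinate $-\frac l2<0$. So neither vector is strictly smaller than $x$.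

\emph{All factors.} By the previous step and (P), $\mathrm{Ind}(\delta_i\otimes\chi)\cong\mathrm{Ind}(\chi\otimes\delta_i)$. By induction in stages we may move $\chi$ to the left past $\delta_k,\dots,\delta_1$:
\[
\mathcal{M}:=\mathrm{Ind}(\pi\otimes\chi)\cong\mathrm{Ind}(\chi\otimes\pi)\cong\mathrm{Ind}(\chi\otimes\rho_r\otimes\dots\otimes\rho_1).
\]
Now $\mathcal{M}=\mathrm{Ind}(\rho_1\otimes\dots\otimes\rho_r\otimes\chi)$ is a standard module. By (L) and the display, its irreducible quotient $J$ is also isomorphic to its unique irreducible submodule. If the kernel of $\mathcal{M}\to J$ were nonzero, it would contain an irreducible submodule of $\mathcal{M}$, hence a copy of $J$, and $J$ would occur twice in $\mathcal{M}$. This contradicts (L), so $\mathcal{M}=J$.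
\end{proof}

\subsection{Proof of Proposition~\ref{prop:mult}}
Let $\lambda_1,\lambda_2\in H(s_0)$ and $\chi_0=|\det|^{-s_0}$; we show that $\lambda_1,\lambda_2$ are linearly dependent. By (N) we view them as continuous bilinear forms on $\pi_1\times\mathcal{S}(\mathbb{R}^n;\pi_2)$, where $G_n$ acts on the second factor by $(g\cdot\Psi)(x)=\pi_2(g)\Psi(xg)$. By continuity there are continuous seminorms $p_1$ on $\pi_1$, $p$ on $\pi_2$ and an integer $M$ such that for $i=1,2$,
\begin{equation}\label{eq:bound}
|\lambda_i(v,\Psi)|\le p_1(v)\|\Psi\|,\qquad\|\Psi\|=\sum_{|\alpha|\le M}\sup_x(1+|x|)^Mp(\partial^\alpha\Psi(x)).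
\end{equation}
The vectors of an induced representation restrict to functions on $\mathbb{R}^n$ with only polynomial decay, so they are not in $\mathcal{S}(\mathbb{R}^n;\pi_2)$. But \eqref{eq:bound} involves only a fixed amount of decay, and the inducing parameter is chosen after $\lambda_1,\lambda_2$.

\emph{The induced representation.} Let $Q\subset G_{n+1}$ be the group of matrices $q=\begin{pmatrix}a&b\\0&t\end{pmatrix}$ with $a\in G_n$, $t\in\mathbb{R}^\times$, and for $\mu\in\mathbb{C}$ let
\[
\tau_\mu=\big\{F\in C^\infty(G_{n+1},\pi_2):F(q\gamma)=|t|^{-\mu}\pi_2(a)F(\gamma)\text{ for }q\in Q\big\},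
\]
with $G_{n+1}$ acting by right translation. The modulus character of $Q$ is $|\det a|\,|t|^{-n}$, so $\tau_\mu=\mathrm{Ind}(\pi_2|\det|^{-1/2}\otimes|\cdot|^{n/2-\mu})$. Put $\bar u(x)=\begin{pmatrix}1_n&0\\x&1\end{pmatrix}$ and $\Psi_F(x)=F(\bar u(x))$. From $\bar u(x)\,\mathrm{diag}(g,1)=\mathrm{diag}(g,1)\,\bar u(xg)$ we get $\Psi_{gF}=g\cdot\Psi_F$ for $g\in G_n$; the twist by $|\det|^{-1/2}$ is what makes this hold without a further factor.

\emph{Decay.} Write $\bar u(x)=qk$ with $q\in Q$ and $k\in\mathrm{O}(n+1)$. Comparing the lengths of the last rows gives $|t|=(1+|x|^2)^{1/2}$; comparing determinants gives $|\det a|^{-1}=|t|$; and $q=\bar u(x)k^{-1}$ gives $|a|=O(1+|x|)$. So $\langle a\rangle=O(1+|x|)$. By (MG) there are $N\ge0$ and a continuous seminorm $p'$, depending only on $p$, such that for $\operatorname{Re}\mu\ge0$,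
\[
p(\Psi_F(x))=|t|^{-\operatorname{Re}\mu}p(\pi_2(a)F(k))\le C(1+|x|)^{N-\operatorname{Re}\mu}\sup_{k\in\mathrm{O}(n+1)}p'(F(k)).
\]
Since $\bar u(x+x')=\bar u(x)\bar u(x')$, we have $\partial^\alpha\Psi_F=\Psi_{X^\alpha F}$ for an element $X^\alpha$ of the enveloping algebra, which acts continuously on $\tau_\mu$. So all derivatives satisfy the same bound with $X^\alpha F$ in place of $F$. From now on let $\operatorname{Re}\mu>N+M+1$. Then $\|\Psi_F\|$ is finite and bounded by a continuous seminorm of $F$.

\emph{Extension of the forms.} Let $\theta\in C_c^\infty(\mathbb{R}^n)$ equal $1$ near $0$, and put $\theta_R(x)=\theta(x/R)$ for $R\ge1$. The derivatives of $\theta_R$ are bounded uniformly in $R$, so the derivatives of order $\le M$ of $(1-\theta_R)\Psi_F$ are supported in $|x|\ge c_\theta R$ for some $c_\theta>0$, and satisfy there the bound $O((1+|x|)^{N-\operatorname{Re}\mu})$ in the seminorm $p$, uniformly in $R$. Hence $\|\Psi_F-\theta_R\Psi_F\|=O(R^{M+N-\operatorname{Re}\mu})\to0$. As $\theta_R\Psi_F\in C_c^\infty(\mathbb{R}^n;\pi_2)$, the bound \eqref{eq:bound} shows that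
\[
\Lambda_i(v,F)=\lim_{R\to\infty}\lambda_i(v,\theta_R\Psi_F)
\]
exists, does not depend on $\theta$, and satisfies $|\Lambda_i(v,F)|\le p_1(v)\|\Psi_F\|$, so that it is continuous on $\pi_1\times\tau_\mu$. For $g\in G_n$ the function $\theta'(x)=\theta(xg^{-1})$ is another admissible cutoff, and $\theta_R\Psi_{gF}=g\cdot(\theta'_R\Psi_F)$. Therefore $\Lambda_i(gv,gF)=\chi_0(g)\Lambda_i(v,F)$.

\emph{The extension determines the form.} The map $(q,x)\mapsto q\bar u(x)$ is a diffeomorphism of $Q\times\mathbb{R}^n$ onto an open subset of $G_{n+1}$. For $\Psi\in C_c^\infty(\mathbb{R}^n;\pi_2)$ put $F(q\bar u(x))=|t|^{-\mu}\pi_2(a)\Psi(x)$, and $F=0$ elsewhere. On the open set $F$ is smooth, because $\pi_2$ is a smooth representation and the action map $G_n\times\pi_2\to\pi_2$ is jointly continuous. Its support lies in $Q\,\bar u(\operatorname{supp}\Psi)$, the product of a closed subgroup and a compact set, which is closed in $G_{n+1}$. So $F\in\tau_\mu$ and $\Psi_F=\Psi$. Since $\theta_R\Psi=\Psi$ for large $R$, we have $\Lambda_i(v,F)=\lambda_i(v,\Psi)$.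

\emph{Conclusion.} By Lemma~\ref{lem:irred}, applied to $\pi_2|\det|^{-1/2}$ with $\nu=n/2-\mu$, there is $\mu$ with $\operatorname{Re}\mu>N+M+1$ and $\tau_\mu$ irreducible. By (MO), applied to $\tau_\mu$ and $\pi_1\otimes\chi_0^{-1}$, some nontrivial combination $c_1\Lambda_1+c_2\Lambda_2$ is zero. Then $c_1\lambda_1+c_2\lambda_2$ vanishes on $\pi_1\times C_c^\infty(\mathbb{R}^n;\pi_2)$, and by density everywhere. \qed

\begin{remark}
In this proof $\pi_1$ enters only through its irreducibility, in (MO), and the genericity of $\pi_2$ only through (V). Irreducibility cannot be dropped: $H(s_0)$ contains $B_{s_0}\ne0$, so it has dimension exactly $1$, and replacing $\pi_1$ by $\pi_1\oplus\pi_1$ doubles it.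
\end{remark}

This completes the proof of Theorem~\ref{thm:main}.

\section{The order of the pole and the level}\label{sec:order}

To prove Theorem~\ref{thm:order} we compare $\mathcal{S}_\flat$ with $\mathcal{S}$ in two steps. Passing from $\mathcal{S}_\flat$ to $\mathcal{S}^j$ with $j$ large costs nothing, because a continuous form involves finitely many derivatives. Passing from $\mathcal{S}^j$ to $\mathcal{S}$ costs at most one order of pole, because the center of $G_n$ acts on the integrals by a scalar and on the Taylor components by distinct weights.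

\begin{lemma}\label{lem:finite}
Let $j\ge0$ and let $B$ be a continuous trilinear form on $\pi_1\times\pi_2\times\mathcal{S}^j$ that vanishes for $\Phi\in\mathcal{S}_\flat$. Then $B$ vanishes for $\Phi\in\mathcal{S}^{j'}$ for some $j'\ge j$.
\end{lemma}

\begin{proof}
There are seminorms $p_1,p_2$ and an integer $M$ with $|B(v,v',\Phi)|\le p_1(v)p_2(v')\|\Phi\|_M$, where $\|\Phi\|_M=\sum_{|\alpha|\le M}\sup_x(1+|x|)^M|\partial^\alpha\Phi(x)|$. Let $j'=\max(j,M+1)$ and $\Phi\in\mathcal{S}^{j'}$. Let $\theta\in C_c^\infty(\mathbb{R}^n)$ equal $1$ near $0$ and $\theta_\varepsilon(x)=\theta(x/\varepsilon)$. The function $(1-\theta_\varepsilon)\Phi$ vanishes near $0$, so it is the limit in $\mathcal{S}$ of the functions $\theta_R(1-\theta_\varepsilon)\Phi\in\mathcal{S}_\flat$ as $R\to\infty$. Hence $B(v,v',\Phi)=B(v,v',\theta_\varepsilon\Phi)$. For $|\gamma|\le M$ we have $\partial^\gamma\Phi(x)=O(|x|^{M+1-|\gamma|})$ near $0$, while $\partial^\beta\theta_\varepsilon=O(\varepsilon^{-|\beta|})$ is supported where $|x|=O(\varepsilon)$. By the Leibniz rule $\partial^\alpha(\theta_\varepsilon\Phi)=O(\varepsilon^{M+1-|\alpha|})$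 for $|\alpha|\le M$, so $\|\theta_\varepsilon\Phi\|_M=O(\varepsilon)$. Letting $\varepsilon\to0$ gives $B(v,v',\Phi)=0$.
\end{proof}

\begin{lemma}\label{lem:stable}
Let $d_j$ be the maximal pole order at $s_0$ of $I(s,W,W',\Phi)$ over data with $\Phi\in\mathcal{S}^j$. Then $d_j=d_\flat$ for large $j$.
\end{lemma}

\begin{proof}
The integers $d_j$ are nonincreasing and bounded below by $d_\flat\ge0$, so $d_j=d'$ is constant for $j\ge j_0$. Suppose $d'>d_\flat$. The coefficient of $(s-s_0)^{-d'}$ is a continuous trilinear form on $\pi_1\times\pi_2\times\mathcal{S}^{j_0}$ that vanishes on $\mathcal{S}_\flat$. By Lemma~\ref{lem:finite} it vanishes on $\mathcal{S}^{j'}$ for some $j'\ge j_0$, so $d_{j'}<d'$, a contradiction.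
\end{proof}

Let $E=\sum_ix_i\partial_i$ be the Euler operator. It acts on $\mathcal{S}$, and $T_k(E\Phi)=kT_k\Phi$. Applying \eqref{eq:equiv} to the scalar matrix $t\cdot1_n$ with $t>0$ gives $t^cI(s,W,W',\Phi(t\,\cdot))=t^{-ns}I(s,W,W',\Phi)$. The curve $t\mapsto\Phi(t\,\cdot)$ in $\mathcal{S}$ has derivative $E\Phi$ at $t=1$, and for $\operatorname{Re}s>c_0$ the integral is continuous in $\Phi$ by Lemma~\ref{lem:cont}. Differentiating at $t=1$ and continuing in $s$, we obtain
\begin{equation}\label{eq:euler}
I(s,W,W',E\Phi)=-(c+ns)\,I(s,W,W',\Phi).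
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:order}]
The inequality $d_\flat\ge0$ is Proposition~\ref{prop:nonvan}, and $d\ge d_\flat$ by definition. Choose $j$ with $d_j=d_\flat$, and for $\Phi\in\mathcal{S}$ put $\Phi^*=\prod_{k=0}^{j-1}(E-k)\Phi$. Then $T_k\Phi^*=0$ for $k<j$, so $\Phi^*\in\mathcal{S}^j$, and by \eqref{eq:euler},
\[
I(s,W,W',\Phi^*)=\prod_{k=0}^{j-1}\big(-(c+ns+k)\big)\,I(s,W,W',\Phi).
\]
The linear factors have distinct zeros, so the product vanishes at $s_0$ to order at most $1$. The left side has pole order at most $d_\flat$. Hence $d\le d_\flat+1$.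

(iii)$\Leftrightarrow$(iv). The form $B_{s_0}$ vanishes on $\mathcal{S}_\flat$ if and only if $d_\flat<d$, that is, $d=d_\flat+1$.

(i)$\Rightarrow$(iv). This holds because $\mathcal{S}_\flat\subset\mathcal{S}^{m+1}$.

(iv)$\Rightarrow$(i). We have $d=d_\flat+1\ge1$, so $s_0$ is a pole. By Lemma~\ref{lem:finite}, $B_{s_0}$ vanishes on some $\mathcal{S}^{j'}$, so it factors through $(T_k)_{k<j'}:\mathcal{S}/\mathcal{S}^{j'}\cong\bigoplus_{k<j'}\mathrm{Sym}^k$, an equivariant isomorphism. Thus $B_{s_0}(W,W',\Phi)=\sum_{k<j'}\lambda_k(W,W',T_k\Phi)$ with $\lambda_k\in\operatorname{Hom}_{G_n}(\pi_1\widehat\otimes\pi_2\widehat\otimes\mathrm{Sym}^k,|\det|^{-s_0})$. The coefficient of $(s-s_0)^{-d}$ in \eqref{eq:euler} gives $B_{s_0}(\cdot,\cdot,E\Phi)=-(c+ns_0)B_{s_0}(\cdot,\cdot,\Phi)$, that is, $k\lambda_k=-(c+ns_0)\lambda_k$ for all $k<j'$. Since $B_{s_0}\ne0$, the number $m=-c-ns_0$ is an integer with $0\le m<j'$, and $\lambda_m$ is the only nonzero $\lambda_k$. So $B_{s_0}(W,W',\Phi)=\lambda_m(W,W',T_m\Phi)$, and $s_0$ is of type 1 with level $m$.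

(i)$\Leftrightarrow$(ii). This is Theorem~\ref{thm:main}.

Finally, if $s_0$ is of type 2 with level $m'$, equivariance under scalars $t>0$ gives $t^{c+m'}=t^{-ns_0}$, so $m'=-c-ns_0$; by Theorem~\ref{thm:main} this covers type 1 as well. The map $\lambda\mapsto\lambda(\cdot,\cdot,T_m\,\cdot)$ embeds $\operatorname{Hom}_{G_n}(\pi_1\widehat\otimes\pi_2\widehat\otimes\mathrm{Sym}^m,|\det|^{-s_0})$ in $H(s_0)$, so by Proposition~\ref{prop:mult} this space has dimension $1$ and $\lambda_m$ generates it.
\end{proof}

\section{Infinitesimal characters and principal series}\label{sec:ps}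

By Theorem~\ref{thm:main}, $s_0$ is exceptional of level $m$ if and only if there is a nonzero continuous $G_n$-invariant bilinear form $\lambda$ on $X\times\pi_2'$, where
\[
X=\pi_1\otimes\mathrm{Sym}^m,\qquad\pi_2'=\pi_2\otimes|\det|^{s_0}.
\]
So the question is which irreducible representations pair with $X$, and we decompose $X$ under $\mathfrak{Z}$. Let $\underline m=(m_1,\dots,m_n)$ run over the weights of $\mathrm{Sym}^m$, that is, $m_i\ge0$ and $\sum m_i=m$; each has multiplicity one, with weight vector the monomial $\prod x_i^{m_i}$. Let $\zeta_{\underline m}$ be the character of $\mathfrak{Z}$ with parameter $\{a_i+m_i\}$, where $\{a_i\}$ is the infinitesimal character of $\pi_1$. Kostant's theorem on the tensor product of a module with infinitesimal character and a finite-dimensional module says that $\prod_{\underline m}\big(z-\zeta_{\underline m}(z)\big)$ annihilates $X$ for every $z\in\mathfrak{Z}$.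

It follows that $X=\bigoplus_\zeta X_\zeta$, the sum of the generalized eigenspaces for the distinct characters $\zeta$ among the $\zeta_{\underline m}$. Indeed, $\mathfrak{Z}$ is generated by finitely many elements, each acting on $X$ with a polynomial relation, so its image in $\operatorname{End}(X)$ is a finite-dimensional commutative algebra, a product of local algebras. A character $\zeta$ of this algebra satisfies $\prod_{\underline m}(\zeta(z)-\zeta_{\underline m}(z))=0$ for all $z$, and since $\mathfrak{Z}$ is not a finite union of proper subspaces, $\zeta=\zeta_{\underline m}$ for some $\underline m$. The projections onto the $X_\zeta$ are given by elements of $\mathfrak{Z}$, so they are continuous and commute with $G_n$.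

\begin{proof}[Proof of Corollary~\ref{cor:ps}(a)]
The form $\lambda$ is nonzero on $X_\zeta\times\pi_2'$ for some $\zeta=\zeta_{\underline m}$. Let $z\mapsto\check z$ be the anti-automorphism of the enveloping algebra that is $-1$ on the Lie algebra; on characters of $\mathfrak{Z}$ it negates the parameter. Invariance gives $\lambda(zx,v)=\lambda(x,\check zv)=\zeta'(z)\lambda(x,v)$, where $\zeta'$ has parameter $\{-b_j-s_0\}$ because $\pi_2'$ has infinitesimal character $\{b_j+s_0\}$. For $x\in X_\zeta$ and $N$ large, $(z-\zeta(z))^Nx=0$, so $(\zeta'(z)-\zeta(z))^N\lambda(x,v)=0$. Hence $\zeta'=\zeta$, that is, $\{a_i+m_i\}=\{-b_j-s_0\}$ as multisets.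
\end{proof}

Summing the relations in (a) over $i$ recovers $m=-c-ns_0$, since $c=\sum a_i+\sum b_i$.

\begin{proof}[Proof of Corollary~\ref{cor:ps}(b)]
Let $A_n$ be the group of diagonal matrices. The map $f\otimes P\mapsto\big(g\mapsto f(g)\,gP\big)$ identifies $X$ with the representation induced from $(\chi_1\otimes\dots\otimes\chi_n)\otimes\mathrm{Sym}^m|_{A_nN_n}$. The restriction of $\mathrm{Sym}^m$ to $A_nN_n$ has a filtration whose quotients are the weights $\underline m$, with $N_n$ acting trivially. So $X$ has a filtration with quotients $I_{\underline m}=\mathrm{Ind}(\bigotimes_i\chi_ix^{m_i})$, one for each $\underline m$, and $I_{\underline m}$ has infinitesimal character $\{a_i+m_i\}$. The hypothesis $a_i-a_j\notin\mathbb{Z}$ is used twice, to show that the quotients are irreducible and that the filtration splits.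

\emph{Each $I_{\underline m}$ is irreducible.} Order the characters $\chi_ix^{m_i}$ by decreasing exponent and group those of equal exponent. Within a group the characters are unitary up to a common real twist, and pairwise distinct since the numbers $a_i+m_i$ are. Bruhat's theorem says that a representation unitarily induced from a unitary character of the minimal parabolic subgroup, trivial on the unipotent radical and with trivial stabilizer in the Weyl group, is irreducible. So each group induces an irreducible essentially tempered representation, and by (P), $I_{\underline m}$ has the same composition factors as a standard module $\mathcal{M}$. No two entries of $\{a_i+m_i\}$ have integral difference, so the only grouping in (E) is into singletons, and it yields the exponent vector of the quotient $J$ of $\mathcal{M}$. By (E), $\mathcal{M}$ is irreducible, and so is $I_{\underline m}$.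

\emph{The filtration splits.} An equality $a_i+m_i=a_j+m_j'$ forces $i=j$, so the multisets $\{a_i+m_i\}$ and $\{a_i+m_i'\}$ differ for $\underline m\ne\underline m'$. Hence $X_{\zeta_{\underline m}}$ has the single composition factor $I_{\underline m}$, and $X\cong\bigoplus_{\underline m}I_{\underline m}$.

\emph{Pairings.} Let $K=\mathrm{O}(n)$ and $I_{\underline m}^\vee=\mathrm{Ind}(\bigotimes_i\chi_i^{-1}x^{-m_i})$. The form $(f,f')\mapsto\int_Kf(k)f'(k)\,dk$ on $I_{\underline m}\times I_{\underline m}^\vee$ is continuous, invariant and nondegenerate, and it identifies the $K$-finite vectors of $I_{\underline m}^\vee$ with the $K$-finite dual of those of $I_{\underline m}$. If $\pi_2'\cong I_{\underline m}^\vee$, composing this form with the projection $X\to I_{\underline m}$ gives a nonzero continuous invariant form on $X\times\pi_2'$, so $s_0$ is exceptional of level $m$. Conversely, if $s_0$ is exceptional of level $m$, there is a nonzero continuous invariant form on $I_{\underline m}\times\pi_2'$ for some $\underline m$. The $K$-finite vectors are dense, so its restriction to them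 is nonzero, and it defines a nonzero map of $(\mathfrak{g},K)$-modules from the $K$-finite vectors of $\pi_2'$ to those of $I_{\underline m}^\vee$. Both modules are irreducible, so the map is an isomorphism. By the theorem of Casselman--Wallach, a Casselman--Wallach representation is determined by its $(\mathfrak{g},K)$-module of $K$-finite vectors, so $\pi_2'\cong I_{\underline m}^\vee$. Finally, twisting by $|\det|^{-s_0}$ turns $\pi_2'\cong I_{\underline m}^\vee$ into $\pi_2\cong\mathrm{Ind}(\bigotimes_i\chi_i^{-1}x^{-m_i}|x|^{-s_0})$.
\end{proof}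

\begin{example}
For $n=1$ every pole was exceptional. For $n=2$ a pole of $L$ need not be. Let $\gamma\ne0$ be purely imaginary and let $\pi_\pm=\mathrm{Ind}(1\otimes|\cdot|^{\pm\gamma})$, an irreducible generic principal series representation whose parameter is the sum of the two inducing characters. For $(\pi_+,\pi_+)$ we have $L(s)=\Gamma_{\mathbb{R}}(s)\Gamma_{\mathbb{R}}(s+\gamma)^2\Gamma_{\mathbb{R}}(s+2\gamma)$, which has a pole at $s_0=0$; but $-c-2s_0=-2\gamma$ is not an integer, so $0$ is not exceptional, and $d(0)=d_\flat(0)$. For $(\pi_+,\pi_-)$ we have $L(s)=\Gamma_{\mathbb{R}}(s)^2\Gamma_{\mathbb{R}}(s+\gamma)\Gamma_{\mathbb{R}}(s-\gamma)$, and Corollary~\ref{cor:ps}(b) with $m_1=m_2=0$ shows that $0$ is exceptional of level $0$.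
\end{example}

\begin{thebibliography}{9}

\bibitem{AG} Aizenbud and Gourevitch, 2009.

\bibitem{BW} Borel and Wallach, Chapter IV, \S4.

\bibitem{Jac} Jacquet, \emph{Archimedean Rankin--Selberg integrals}, 2009.

\bibitem{JNY} Yeongseong Jo, Santosh Nadimpalli and Akash Yadav, \emph{Exceptional poles of archimedean Rankin-Selberg L-functions for irreducible generic representations of GL(n,R)}, arXiv:2604.22259 (2026).

\bibitem{SZ} Sun and Zhu, 2012.

\bibitem{Vog} Vogan, Invent. Math., 1978.

\end{thebibliography}
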